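\title{Approximating smooth loops by real rational curves\\ on rationally connected varieties}

\begin{abstract}
Let $X$ be a smooth, proper, rationally connected variety over $\mathbb{R}$. We prove that a $C^\infty$ map $\mathbb{S}^1\to X(\mathbb{R})$ can be approximated in the $C^\infty$ topology by real rational curves if and only if it is homotopic to a real rational curve, as conjectured by Koll\'ar and Mangolte. The proof slides a rational curve, along a short real arc, in the direction of a local family of auxiliary rational curves. The amount of sliding is a rational function of the parameter whose poles lie near the arc, and the result is glued back to a small deformation of the original curve. The size of such a move depends only on $X$, not on the curve, and finitely many moves realize any homotopy.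
\end{abstract}

\section{Introduction}\label{sec:intro}

A smooth map from a compact interval to $\mathbb{R}^n$ is a $C^\infty$ limit of polynomial maps. This paper concerns the analogous question when the target is the real locus of an algebraic variety and the approximating maps must stay inside the variety.

Let $X$ be a smooth proper variety defined over $\mathbb{R}$. Its complex points form a compact complex manifold $X(\mathbb{C})$, and its real points form a compact $C^\infty$ manifold $X(\mathbb{R})$, possibly empty or disconnected. We identify $\mathbb{RP}^1=\mathbb{P}^1(\mathbb{R})$ with the circle $\mathbb{S}^1$ by a fixed diffeomorphism and call a $C^\infty$ map $\mathbb{S}^1\to X(\mathbb{R})$ a \emph{loop}. A \emph{rational curve} $\mathbb{RP}^1\to X(\mathbb{R})$ is the restriction to real points of a morphism $g\colon\mathbb{P}^1\to X$ defined over $\mathbb{R}$; constant morphisms are allowed. A loop $f$ \emph{can be approximated by rational curves} if every neighborhood of $f$ in the $C^\infty$ topology on $C^\infty(\mathbb{S}^1,X(\mathbb{R}))$ contains a rational curve. Which loops can be approximated?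

One obstruction is topological. Loops that are uniformly close are homotopic, so a loop that can be approximated is homotopic to a rational curve. A second obstruction is a shortage of rational curves.

\begin{example}\label{ex:elliptic}
Let $X=E\times\mathbb{P}^1$ with $E$ an elliptic curve over $\mathbb{R}$. Every morphism $\mathbb{P}^1\to E$ is constant, so every limit of rational curves in $X(\mathbb{R})$ has constant first component. A null-homotopic loop with nonconstant first component is homotopic to a constant rational curve but cannot be approximated, although a nonconstant rational curve passes through every point of $X$.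
\end{example}

What is missing in this example is rational curves that join points. Indeed, suppose that every null-homotopic loop in $X(\mathbb{R})$ can be approximated, and let $\gamma\colon[0,1]\to X(\mathbb{R})$ be a smooth path from $p$ to $q$. The loop $e^{i\vartheta}\mapsto\gamma\big(\tfrac12(1+\cos \vartheta)\big)$ is null-homotopic, so arbitrarily close to $(p,q)$ there is a pair of points lying on one rational curve. This leads to the following hypothesis. A smooth proper complex variety is \emph{rationally connected} if two general points of it lie on the image of a morphism from $\mathbb{P}^1$; a smooth proper real variety $X$ is rationally connected if $X(\mathbb{C})$ is. The condition concerns complex curves only. Part of the work below is to extract real curves from it.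

If $X$ is rational, that is, birational to $\mathbb{P}^n$ over $\mathbb{R}$, then every loop in $X(\mathbb{R})$ can be approximated by rational curves; this known result is quoted in \cite{KM}. For a rationally connected variety one no longer has a parametrization by $\mathbb{P}^n$ to work with, but the second obstruction should be absent, and the natural guess is that only the first remains. This was posed as a conjecture in \cite{KM}, and we prove it.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth, proper, rationally connected variety over $\mathbb{R}$. A $C^\infty$ map $f\colon\mathbb{S}^1\to X(\mathbb{R})$ can be approximated by rational curves if and only if it is homotopic to a rational curve $\mathbb{RP}^1\to X(\mathbb{R})$.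
\end{theorem}

Since constant maps are rational curves, every null-homotopic loop can be approximated. The theorem does not say which homotopy classes contain a rational curve.

Section~\ref{sec:local} reduces the theorem to a statement about modifying a loop along a short arc, inside an open set of $X(\mathbb{R})$ that is chosen independently of the loop. Section~\ref{sec:P1} proves this statement by hand for $X=\mathbb{P}^1$ and isolates what has to be replaced in general. After the deformation theory recalled in Section~\ref{sec:def}, Sections~\ref{sec:teeth} and~\ref{sec:comb} show that every real rational curve is a limit of real rational curves that deform freely. Section~\ref{sec:tubes} builds local families of real rational curves, called tubes, Section~\ref{sec:move} carries out the gluing, and Section~\ref{sec:end} finishes the proof.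

\section{Reduction to local modifications}\label{sec:local}

The $C^\infty$ topology on $C^\infty(\mathbb{S}^1,X(\mathbb{R}))$ is metrizable, and $f_k\to f$ means that $f_k$ converges to $f$ uniformly with all derivatives, read in charts. We use three properties. Convergence can be checked separately on finitely many compact subsets whose interiors cover $\mathbb{S}^1$. It is preserved by composition with a fixed smooth map. And if holomorphic maps converge uniformly on a complex neighborhood of a compact set $K$, they converge on $K$ with all derivatives, by the Cauchy estimates in charts.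

Let $\mathcal{R}\subset C^\infty(\mathbb{S}^1,X(\mathbb{R}))$ be the closure of the set of rational curves; it is the set of loops that can be approximated. An \emph{arc} is a subset $J\subset\mathbb{S}^1$ homeomorphic to $[0,1]$, and $\operatorname{int}J$ is $J$ without its endpoints.

\begin{proposition}[Local modifications]\label{prop:local}
Let $X$ be a smooth, proper, rationally connected variety over $\mathbb{R}$. Every $x\in X(\mathbb{R})$ has an open neighborhood $U_x\subset X(\mathbb{R})$ with the following property. Let $J$ be an arc, let $f\in\mathcal{R}$, and let $f'$ be a loop such that $f(J)\cup f'(J)\subset U_x$ and $f'=f$ outside a compact subset of $\operatorname{int}J$. Then $f'\in\mathcal{R}$.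
\end{proposition}

The point is that $U_x$ depends on $x$ alone. A rational curve $g$ may well have many deformations, but they form a finite-dimensional family whose size depends on $g$, and nothing prevents this size from shrinking to zero along a sequence of curves that approximates a given loop. Steps of a fixed size, in contrast, traverse a homotopy in finitely many moves.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:local}]
Suppose that $f$ can be approximated. Fix a Riemannian metric on the compact manifold $X(\mathbb{R})$ and a rational curve $g$ whose uniform distance to $f$ is less than the injectivity radius. Moving $f(u)$ to $g(u)$ along the unique shortest geodesic gives a homotopy from $f$ to $g$.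

Conversely, let $f$ be homotopic to a rational curve $g$. Reparametrize a continuous homotopy so that it is stationary near both ends; the relative Whitney approximation theorem then gives a $C^\infty$ homotopy $H\colon\mathbb{S}^1\times[0,1]\to X(\mathbb{R})$ from $g$ to $f$. Apply the Lebesgue number lemma to the open cover of $\mathbb{S}^1\times[0,1]$ by the sets $H^{-1}(U_x)$. It yields $0=s_0<\dots<s_N=1$ and arcs $J_1,\dots,J_\ell$, whose interiors cover $\mathbb{S}^1$, such that each $H(J_i\times[s_{j-1},s_j])$ lies in some $U_x$. Let $(\chi_i)$ be a smooth partition of unity with $\operatorname{supp}\chi_i\subset\operatorname{int}J_i$. We advance from time $s_{j-1}$ to time $s_j$ one arc after the other: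
\[
f_{j,i}(u)=H\big(u,\ s_{j-1}+(s_j-s_{j-1})(\chi_1+\dots+\chi_i)(u)\big),\qquad 1\le j\le N,\quad 0\le i\le\ell .
\]
Then $f_{1,0}=g\in\mathcal{R}$, $f_{j,\ell}=f_{j+1,0}$, and $f_{N,\ell}=f$. The loops $f_{j,i-1}$ and $f_{j,i}$ agree outside the compact set $\operatorname{supp}\chi_i\subset\operatorname{int}J_i$, and both map $J_i$ into $H(J_i\times[s_{j-1},s_j])$, hence into one $U_x$. By Proposition~\ref{prop:local} and induction all $f_{j,i}$ lie in $\mathcal{R}$, and so does $f$.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:local}. Real automorphisms of the source $\mathbb{P}^1$ preserve rational curves and the $C^\infty$ topology, and they act transitively on triples of distinct points of $\mathbb{RP}^1$. So whenever one arc $J$ is under consideration, we may choose the real coordinate $z$ on $\mathbb{P}^1$ so that $J=[-1,1]$. For $r>0$ we then write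
\[
D_r=\{z\in\mathbb{C}:\ |\operatorname{Re}z|<1+r,\ |\operatorname{Im}z|<r\},\qquad A=D_r\setminus\overline{D_{r/2}} .
\]

\section{The projective line}\label{sec:P1}

For $X=\mathbb{P}^1$ rational curves are rational functions with real coefficients (and the constant $\infty$), and a local modification amounts to adding a bump function. The first task is to imitate a bump function by a rational function that is small at a definite distance from $J$ in the complex plane. Such a function needs poles: if $\rho$ is holomorphic on $D_r$ and $|\rho|\le\eta$ on $A$, then $|\rho|\le\eta$ on $J$ by the maximum principle. The basic example is $\delta^2/(z^2+\delta^2)$, which equals $1$ at the origin, has poles at $\pm i\delta$, and for fixed $r$ tends to $0$ uniformly outside $D_{r/2}$ as $\delta\to0$. Sums of translates of it do the job; see Figure~\ref{fig:rect}.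

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!20] (-4,-1.4) rectangle (4,1.4);
\fill[white] (-3.3,-0.7) rectangle (3.3,0.7);
\draw (-4,-1.4) rectangle (4,1.4);
\draw[dashed] (-3.3,-0.7) rectangle (3.3,0.7);
\draw[->] (-5,0) -- (5,0) node[right] {$\mathbb{R}$};
\draw[ultra thick] (-2.6,0) -- (2.6,0);
\foreach \p in {-2,-1,0,1,2} {\node at (\p,0.3) {$\times$}; \node at (\p,-0.3) {$\times$};}
\node[below] at (-2.6,0) {$-1$};
\node[below] at (2.6,0) {$1$};
\node at (0,1.05) {$A$};
\node at (2.8,0.42) {$D_{r/2}$};
\node at (4.4,1.2) {$D_r$};
\end{tikzpicture}
\caption{The arc $J=[-1,1]$ (thick) in the $z$-plane, the rectangles $D_{r/2}\subset D_r$, and the shaded annulus $A$ between them. A real rational function with conjugate pairs of poles ($\times$) close to $J$ can approximate a bump function on the real axis while being uniformly small outside $D_{r/2}$.}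
\label{fig:rect}
\end{figure}

\begin{lemma}[Rational bumps]\label{lem:bump}
Let $c\colon\mathbb{R}\to\mathbb{R}$ be smooth with support in $J=[-1,1]$, and let $r>0$. There are rational functions $\rho_k$ with real coefficients and all poles in $D_{r/2}\setminus\mathbb{R}$ such that
\[
\rho_k\to c\ \text{ in } C^\infty([-1-r,1+r]),\qquad \sup_{\mathbb{P}^1\setminus D_{r/2}}|\rho_k|\to0 .
\]
\end{lemma}

\begin{proof}
For $0<\delta<r/4$ let $P_\delta(t)=\frac1\pi\frac{\delta}{t^2+\delta^2}$. On $\mathbb{R}$ these are even positive functions of integral $1$ whose mass concentrates at $0$ as $\delta\to0$. Each derivative $c^{(l)}$ is bounded and uniformly continuous, so $(P_\delta*c)^{(l)}=P_\delta*c^{(l)}\to c^{(l)}$ uniformly on $\mathbb{R}$.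

Consider the Riemann sums
\[
\rho_{\delta,M}(z)=\frac2M\sum_{i=1}^M c(u_i)\,P_\delta(u_i-z),\qquad u_i=-1+\frac{2i}M,
\]
of the integral $(P_\delta*c)(z)=\int_J c(u)P_\delta(u-z)\,du$. They are rational functions of $z$ with real coefficients, vanishing at $\infty$, with poles among the points $u_i\pm\sqrt{-1}\,\delta\in D_{r/2}\setminus\mathbb{R}$. For fixed $\delta$ and $l$, the function $(u,z)\mapsto c(u)\,\partial_z^lP_\delta(u-z)$ is uniformly continuous on $J\times[-1-r,1+r]$, so $\rho_{\delta,M}\to P_\delta*c$ in $C^\infty([-1-r,1+r])$ as $M\to\infty$. If $z\in\mathbb{C}\setminus D_{r/2}$ and $u\in J$, then $|u-z|\ge r/2$, hence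
\[
|(u-z)^2+\delta^2|=|u-z-\sqrt{-1}\,\delta|\cdot|u-z+\sqrt{-1}\,\delta|\ge(r/4)^2,
\]
and therefore $|\rho_{\delta,M}(z)|\le 32\,\delta\sup|c|/(\pi r^2)$ for all $M$. Choose $\delta_k<\min(r/4,1/k)$ such that $P_{\delta_k}*c$ is within $1/k$ of $c$ in the $C^k$ norm, then $M_k$ such that $\rho_k=\rho_{\delta_k,M_k}$ is within $1/k$ of $P_{\delta_k}*c$ in the $C^k$ norm on $[-1-r,1+r]$.
\end{proof}

Let $w$ be an affine coordinate on $\mathbb{P}^1$. Addition extends to a holomorphic map
\begin{equation}\label{eq:add}
\mathbb{C}\times\mathbb{P}^1\to\mathbb{P}^1,\qquad (\theta,w)\mapsto \theta+w,\qquad \theta+\infty=\infty,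
\end{equation}
because $1/(\theta+w)=w^{-1}/(1+\theta w^{-1})$ is holomorphic near each point $(\theta_0,\infty)$.

\begin{proof}[Proof of Proposition~\ref{prop:local} for $X=\mathbb{P}^1$]
Choose a real affine coordinate $w$ on the target with $w(x)\neq\infty$ and put $U_x=\mathbb{R}$. Let $f,f',J=[-1,1]$ be as in the proposition, and let $c=f'-f$ on $J$, extended by $0$. Then $c$ is smooth and $f'=c+f$ on all of $\mathbb{RP}^1$ in the sense of \eqref{eq:add}. Take $\rho_k$ as in Lemma~\ref{lem:bump} with $r=1$. They tend to $0$ uniformly on the open set $\mathbb{P}^1\setminus\overline{D_{1/2}}$, so $\rho_k\to c$ in $C^\infty(\mathbb{RP}^1,\mathbb{R})$. Let $g_k\to f$ be rational curves; for large $k$ the curve $g_k$ is not the constant $\infty$. The real rational functions $\rho_k+g_k$ converge to $c+f=f'$, since \eqref{eq:add} restricts to a smooth map $\mathbb{R}\times\mathbb{RP}^1\to\mathbb{RP}^1$.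
\end{proof}

This proves Theorem~\ref{thm:main} for $\mathbb{P}^1$. In the coordinate $\zeta=(z-i)/(z+i)$, complex conjugation becomes $\zeta\mapsto1/\bar\zeta$ and $\mathbb{RP}^1$ becomes the unit circle. The maps $\zeta\mapsto\zeta^d$ commute with $\zeta\mapsto 1/\bar\zeta$ and represent all homotopy classes, so every loop in $\mathbb{RP}^1$ can be approximated.

The argument used a family of moves $\mathfrak{m}(p,\theta)=\theta+p$ of the points $p$ of the target, with $\mathfrak{m}(p,0)=p$, and two features of it.
\begin{enumerate}
\item[(a)] For $p$ in the affine chart, $\theta\mapsto\mathfrak{m}(p,\theta)$ extends holomorphically to $\theta=\infty$. So $z\mapsto\mathfrak{m}(g(z),\rho(z))$ is holomorphic across the poles of $\rho$, and the size of $c$ is not restricted by $g$.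
\item[(b)] For finite $\theta$ the move is defined for all $p$. So $\mathfrak{m}(g(z),\rho(z))$ also makes sense far from $J$, where $g$ leaves the chart.
\end{enumerate}
On a general $X$, feature (a) survives locally: near a real point $x$ we shall find an open set $O$ swept out by a family of rational curves, and sliding along these curves gives $\mathfrak{m}\colon O\times\mathbb{P}^1\to X$. Feature (b) is lost, since it came from a group of automorphisms. Far from $J$, however, $\rho$ is small, and a small move can be imitated by a deformation of $g$ itself, provided that $g$ deforms in all directions at each of its points. The two maps, one defined on $D_r$ and one outside $D_{r/2}$, are then matched on the annulus $A$.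

\section{Deformations of rational curves}\label{sec:def}

In this section $X$ is any smooth proper variety of dimension $n$ over $\mathbb{R}$; we often write $X$ for $X(\mathbb{C})$, and $T_X$ is the holomorphic tangent bundle.

\subsection{Real structures}\label{ss:real}
A \emph{real structure} on a complex manifold is an antiholomorphic involution, written as a bar; its fixed points are the \emph{real points}. The manifolds $X(\mathbb{C})$, $\mathbb{P}^1$, $\mathbb{C}^m$ and their products carry the standard real structures. A holomorphic map $F$ is \emph{real} if $F(\bar p)=\overline{F(p)}$.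

A holomorphic map $g\colon\mathbb{P}^1\to X(\mathbb{C})$ is a morphism: its graph is a closed analytic subspace of the proper variety $\mathbb{P}^1\times X$, hence algebraic by GAGA \cite{SGA1}. If $g$ is real, it is defined over $\mathbb{R}$ by Galois descent. So rational curves are the restrictions to $\mathbb{RP}^1$ of real holomorphic maps $\mathbb{P}^1\to X(\mathbb{C})$, and all constructions below may be analytic.

Let $M$ be a complex manifold with real structure $\sigma$ and $m_0$ a real point. Then $d\sigma$ is an antilinear involution of $T_{m_0}M$, and there is a \emph{real chart} at $m_0$: if $\varphi$ is a chart with values in $T_{m_0}M$, with $\varphi(m_0)=0$ and differential the identity, then $\varphi'=\frac12(\varphi+d\sigma\circ\varphi\circ\sigma)$ is holomorphic, has differential the identity, and satisfies $\varphi'\circ\sigma=d\sigma\circ\varphi'$. A basis of $d\sigma$-fixed vectors identifies $M$ near $m_0$ with a ball in $\mathbb{C}^d$ with its standard conjugation. Finally, a surjective real linear map $\ell$ is surjective on real points: if $\ell(v)$ is real, then $\ell(\frac12(v+\bar v))=\ell(v)$.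

If $g\colon\mathbb{P}^1\to X$ is real, the space $H^0(\mathbb{P}^1,g^*T_X)$ has the real structure $\bar s(z)=\overline{s(\bar z)}$, where the outer bar is the differential of conjugation on $X$.

\subsection{Vector bundles on the projective line}\label{ss:bundles}
Every vector bundle $S$ on $\mathbb{P}^1$ is a direct sum $\bigoplus\mathcal{O}(a_i)$. Recall that $H^0(\mathcal{O}(a))\ne0$ if and only if $a\ge0$, in which case $\mathcal{O}(a)$ is globally generated, and that $H^1(\mathcal{O}(a))=0$ if and only if $a\ge-1$. The bundle $S$ is \emph{ample} if all $a_i\ge1$. Thus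
\begin{equation}\label{eq:ample}
S\text{ is ample}\iff H^1(S(-2))=0\iff H^0(S^\vee)=0,
\end{equation}
and an ample $S$ has $H^1(S(-k))=0$ for $k=0,1,2$, with $S$ and $S(-1)$ globally generated. Ampleness passes along generically surjective maps:
\begin{equation}\label{eq:quot}
\text{if $S$ is ample and $S\to S''$ is surjective at one point, then $S''$ is ample.}
\end{equation}
Indeed, a summand $\mathcal{O}(a)$ of $S''$ with $a\le0$ receives only the zero map from each $\mathcal{O}(a_i)$, $a_i\geq 1$, which contradicts surjectivity at a point.

A morphism $g\colon\mathbb{P}^1\to X$ is \emph{very free} if $g^*T_X$ is ample. Sections of $g^*T_X$ are the first-order deformations of $g$. Global generation of $g^*T_X$ says that any point of the curve can be moved in any direction, and ampleness says in addition that the tangent vector can be turned in any direction while the point stays fixed.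

We also use the \emph{semicontinuity theorem}: if $\mathcal{C}\to M$ is a flat proper map of complex spaces and $\mathcal{N}$ is a locally free sheaf on $\mathcal{C}$, then $m\mapsto\dim H^i(C_m,\mathcal{N}|_{C_m})$ is upper semicontinuous.

\subsection{The Douady space}\label{ss:douady}
We deform a map by deforming its graph in $Y=\mathbb{P}^1\times X$, because we shall also need to deform reducible curves of which a graph is one component. Since $X$ is proper but perhaps not projective, we use the analytic parameter space. The \emph{Douady space} $\operatorname{Dou}(Y)$ is a complex space that parametrizes the compact complex subspaces of $Y$ and represents the functor of flat proper families of such subspaces \cite{Douady}. By functoriality the real structure of $Y$ induces an antiholomorphic involution $\sigma$ of $\operatorname{Dou}(Y)$ with $\sigma[C]=[\overline{C}]$. Let $\operatorname{pr}\colon Y\to\mathbb{P}^1$ be the projection.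

Let $C\subset Y$ be a compact curve that is a local complete intersection: its ideal $I$ is locally generated by $n=\operatorname{codim}C$ functions $f_1,\dots,f_n$. Then $I/I^2$ is locally free on the classes of the $f_j$, and $N_C=\mathcal{H}om(I/I^2,\mathcal{O}_C)$ is the \emph{normal bundle}. We need three facts.

\emph{Equations lift.} Let $\mathcal{C}\subset M\times Y$ be a closed subspace, flat over $M$, with ideal $\mathcal{I}$ and with fiber $C_{m_0}=C$. Flatness gives $\mathcal{I}/\mathfrak{n}\mathcal{I}\cong I$, where $\mathfrak{n}$ is the maximal ideal at $m_0$. By Nakayama's lemma, near $(m_0,q)$ with $q\in C$ the ideal $\mathcal{I}$ is generated by functions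
\begin{equation}\label{eq:lift}
f_j+a_j(m,\cdot),\qquad a_j(m_0,\cdot)=0,\qquad j=1,\dots,n.
\end{equation}

\emph{Tangent space.} The tangent space of $\operatorname{Dou}(Y)$ at $[C]$ is $H^0(C,N_C)$. In the notation of \eqref{eq:lift} for the universal family, a tangent vector $v$ corresponds to the section $\nu_v$ with $\nu_v(f_j)=-\partial_va_j|_C$.

\emph{Smoothness.} If $H^1(C,N_C)=0$, then $\operatorname{Dou}(Y)$ is smooth at $[C]$. To see this, take a small extension $B'\to B$ of local Artinian $\mathbb{C}$-algebras, that is, a surjection with one-dimensional kernel, and an embedded deformation of $C$ over $B$. Locally it extends to $B'$ by lifting the $n$ equations arbitrarily, and the local extensions form a torsor under $N_C$. Their differences on overlaps form a \v{C}ech $1$-cocycle with values in $N_C$; if it is a coboundary, the local extensions can be corrected so that they glue. So deformations lift along all small extensions, and the local ring of $\operatorname{Dou}(Y)$ at $[C]$ is regular.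

Suppose that over an open set of $\mathbb{P}^1$ the curve $C$ is the graph of a holomorphic map $g$. In local coordinates $t$ on $\mathbb{P}^1$ and $x_1,\dots,x_n$ on $X$ the ideal is generated by $f_j=x_j-g_j(t)$, and letting vertical tangent vectors act as derivations identifies $g^*T_X$ with $N_C$. If the family is the graph of $G(m,t)$, we may take $a_j=g_j(t)-G_j(m,t)$, so
\begin{equation}\label{eq:displ}
\nu_v=\partial_vG(m_0,\cdot)\in g^*T_X :
\end{equation}
the normal section is the first-order displacement of the map.

\begin{lemma}[Graphs persist]\label{lem:graph}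
Let $M$ be a complex manifold, $m_0\in M$, and $\mathcal{C}\subset M\times Y$ a closed subspace flat over $M$. Let $K\subset\mathbb{P}^1$ be compact, and suppose that over an open neighborhood of $K$ the fiber $C_{m_0}$ is the graph of a holomorphic map $g$. Then, after shrinking $M$ around $m_0$, there are an open neighborhood $K'$ of $K$ and a holomorphic map $G\colon M\times K'\to X$ such that $\mathcal{C}\cap(M\times K'\times X)$ is the graph of $G$.
\end{lemma}

\begin{proof}
Let $\pi\colon\mathcal{C}\to M\times\mathbb{P}^1$ be the projection; it is proper because $X(\mathbb{C})$ is compact. Fix $z_0\in K$ and let $\tilde z_0=(m_0,z_0,g(z_0))$ be the unique preimage of $(m_0,z_0)$. Near $\tilde z_0$ the family is defined by $x_j-g_j(t)+a_j(m,t,x)=0$ as in \eqref{eq:lift}. The implicit function theorem solves these equations for $x$, so $\pi$ maps an open neighborhood $W\subset\mathcal{C}$ of $\tilde z_0$ isomorphically onto an open set. The set $\pi(\mathcal{C}\setminus W)$ is closed and does not contain $(m_0,z_0)$. Hence $\pi$ is an isomorphism over a neighborhood of $(m_0,z_0)$. So $\pi$ is an isomorphism over an open neighborhood of the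 compact set $\{m_0\}\times K$, and such a neighborhood contains a product.
\end{proof}

\begin{lemma}[Families]\label{lem:family}
Let $g\colon\mathbb{P}^1\to X$ be very free and $V=H^0(\mathbb{P}^1,g^*T_X)$. There are a ball $\Omega\subset V$ about $0$ and a holomorphic map $E\colon\mathbb{P}^1\times\Omega\to X$ such that
\begin{enumerate}
\item[(i)] $E(\cdot,0)=g$ and $\partial_yE(z,0)\,s=s(z)$ for $s\in V$, $z\in\mathbb{P}^1$;
\item[(ii)] $E(\cdot,y)$ is very free for all $y\in\Omega$;
\item[(iii)] with $x=g(0)$, for every neighborhood $\Omega'\subset\Omega$ of $0$ the set $\{\partial_zE(0,y): y\in\Omega',\ E(0,y)=x\}$ contains a neighborhood of $g'(0)$ in $T_xX$.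
\end{enumerate}
If $g$ is real, then $\Omega$ can be chosen invariant under conjugation and $E$ real, and \textup{(iii)} also holds with $y$ real and $T_xX(\mathbb{R})$ in place of $T_xX$.
\end{lemma}

\begin{proof}
Let $\Gamma\subset Y$ be the graph of $g$. Since $H^1(N_\Gamma)=H^1(g^*T_X)=0$, a neighborhood $M$ of $m_0=[\Gamma]$ in $\operatorname{Dou}(Y)$ is a manifold with tangent space $V$ at $m_0$. By Lemma~\ref{lem:graph} with $K=\mathbb{P}^1$, the universal family over a smaller $M$ is the graph of a holomorphic map $G\colon M\times\mathbb{P}^1\to X$. Take a chart $\varphi\colon M\to V$ with $\varphi(m_0)=0$ and differential the identity, and put $E(z,y)=G(\varphi^{-1}(y),z)$ for $y$ in a small ball $\Omega$. Then (i) holds by \eqref{eq:displ}. If $g$ is real, then $m_0$ is fixed by $\sigma$ and $G(\sigma m,\bar z)=\overline{G(m,z)}$. Differentiating this at $m_0$ and using \eqref{eq:displ} shows that $d\sigma$ is the conjugation $s\mapsto\bar s$ on $V$. With $\varphi$ a real chart, $E$ is real.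

By \eqref{eq:ample} and semicontinuity for the bundle $E^*T_X\otimes\mathcal{O}(-2)$ on $\mathbb{P}^1\times\Omega\to\Omega$, property (ii) holds after shrinking $\Omega$.

For (iii), take coordinates on $X$ centered at $x$, a real chart in the real case, and consider $j(y)=(E(0,y),\partial_zE(0,y))\in\mathbb{C}^n\times\mathbb{C}^n$ for small $y$. Expand $s\in V$ near $z=0$ in the frame given by the coordinate vector fields. By (i) and the symmetry of second derivatives,
\[
dj(0)\,s=\big(s(0),\ \partial_z(\partial_yE(z,0)s)|_{z=0}\big)=(s(0),s'(0)).
\]
This is the map on global sections induced by $S\to S\otimes\mathcal{O}/(z^2)$ for $S=g^*T_X$. Its kernel sheaf is $S(-2[0])\cong S(-2)$, which has no $H^1$, so $dj(0)$ is onto. Hence $j(\Omega')$ contains a neighborhood of $j(0)=(0,g'(0))$, and in particular all $(0,v)$ with $v$ near $g'(0)$. In the real case $j$ is real and $dj(0)$ is onto on real points, so the same argument applies to the restriction of $j$ to real points.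
\end{proof}

\section{Very free curves through every complex point}\label{sec:teeth}

Rational connectedness enters the proof only here, through the following theorem of Koll\'ar, Miyaoka and Mori \cite[IV.3.9]{Kollar}: \emph{through any finite set of points of a smooth projective rationally connected complex variety passes a rational curve with ample pulled-back tangent bundle.}

The theorem provides a map from $\mathbb{P}^1$, while the construction of the next section needs embedded curves. An extra factor $\mathbb{P}^1$ turns any map into an embedding, namely its graph, and it costs nothing.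

\begin{lemma}\label{lem:product}
Let $X_1$ be a smooth proper real variety. If the conclusion of Proposition~\ref{prop:local} holds for $X=X_1\times\mathbb{P}^1$, then it holds for $X_1$.
\end{lemma}

\begin{proof}
Fix $a\in\mathbb{RP}^1$ and put $U_{x_1}=\{p\in X_1(\mathbb{R}):(p,a)\in U_{(x_1,a)}\}$. Let $J,f,f'$ be as in the proposition for $X_1$. If $g_k\to f$ are rational curves in $X_1(\mathbb{R})$, then $(g_k,a)\to(f,a)$ are rational curves in $X(\mathbb{R})$. So the conclusion for $X$ applies to $(f,a)$ and $(f',a)$, and rational curves converging to $(f',a)$ project to rational curves converging to $f'$.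
\end{proof}

There is nothing to prove for a point. \emph{From now on $X=X_1\times\mathbb{P}^1$, where $X_1$ is a smooth, proper, rationally connected real variety of dimension at least $1$, and $n=\dim X\ge2$.}

\begin{lemma}[Teeth]\label{lem:teeth}
For every $x\in X(\mathbb{C})$, the set of vectors $h'(0)$, where $h\colon\mathbb{P}^1\to X(\mathbb{C})$ is a very free embedding with $h(0)=x$, contains a nonempty open subset of $T_xX$.
\end{lemma}

\begin{proof}
Write $x=(x_1,a)$. To reach the projective case, use Chow's lemma and Hironaka's resolution of singularities to find a proper birational morphism $\pi\colon X'\to X_1(\mathbb{C})$ with $X'$ smooth and projective. The variety $X'$ is rationally connected: a rational curve through two general points of $X_1$ meets the open set over which $\pi$ is an isomorphism, so it lifts to a rational map $\mathbb{P}^1\dashrightarrow X'$, which extends to a morphism. Choose $x'\in\pi^{-1}(x_1)$ and a point $x''\in X'$ at which $\pi$ is a local isomorphism. By the theorem quoted above there is a very free $h_0\colon\mathbb{P}^1\to X'$ through $x'$ and $x''$, parametrized so that $h_0(0)=x'$. Put $h_1=\pi\circ h_0$.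 The map $h_0^*T_{X'}\to h_1^*T_{X_1}$ is an isomorphism at a point mapping to $x''$, so $h_1$ is very free by \eqref{eq:quot}; this is the purpose of the second point $x''$.

Let $\gamma$ be an automorphism of $\mathbb{P}^1$ with $\gamma(0)=a$. Then $h=(h_1,\gamma)$ satisfies $h(0)=x$, it is an embedding because its second component is an isomorphism, and $h^*T_X=h_1^*T_{X_1}\oplus\mathcal{O}(2)$ is ample. Let $E$ be the family of Lemma~\ref{lem:family} for $h$. The degree of the second component of $E(\cdot,y)$ is locally constant in $y$, hence equal to $1$, so every $E(\cdot,y)$ is an embedding. The claim follows from parts (ii) and (iii) of Lemma~\ref{lem:family}.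
\end{proof}

\section{Making a real curve very free}\label{sec:comb}

A real rational curve need not deform at all, and so far we do not have a single nonconstant real curve. Both problems are solved by one construction. We attach curves from Lemma~\ref{lem:teeth} to the graph of a real curve $g$, obtaining a reducible curve called a comb, and smooth the comb. The teeth are attached in conjugate pairs, so that the comb is real, and at nonreal points, so that the smoothings stay close to $g$ along $\mathbb{RP}^1$.

\begin{example}\label{ex:comb}
Take the target $\mathbb{P}^1$ with coordinate $w$, and $g\equiv0$. The curves $w(z^2+1)=\lambda z$ in $\mathbb{P}^1\times\mathbb{P}^1$, $\lambda\in\mathbb{R}$, degenerate for $\lambda=0$ to the graph $w=0$ together with the teeth $z=\pm i$. For $\lambda\ne0$ they are the graphs of $g_\lambda=\lambda z/(z^2+1)$, which are real, very free ($g_\lambda^*T_{\mathbb{P}^1}=\mathcal{O}(4)$), satisfy $g_\lambda(0)=0$, and tend to $0$ uniformly away from $\pm i$. With a tooth at a real point the last property fails on $\mathbb{RP}^1$: the smoothings $w(z-1)=\lambda$ are graphs of automorphisms of $\mathbb{RP}^1$, which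 are not even homotopic to $g$.
\end{example}

\begin{proposition}\label{prop:free}
Let $g\colon\mathbb{P}^1\to X$ be a real morphism. There are very free real morphisms $g_k\colon\mathbb{P}^1\to X$ with $g_k(0)=g(0)$ that converge to $g$ uniformly on a complex neighborhood of $\mathbb{RP}^1$.
\end{proposition}

\begin{proof}
Put $S=g^*T_X$. If $S$ is ample, take $g_k=g$. Assume that it is not.

\medskip\noindent\emph{Step 1: choice of the teeth.}
Attaching a tooth at $p$ in direction $v$ will allow normal sections to acquire a pole at $p$ in direction $v$, so we first determine how many such poles make $S$ ample. For distinct points $p_i\in\mathbb{P}^1$ and nonzero vectors $v_i\in S_{p_i}=T_{g(p_i)}X$, let $S'\supset S$ be the sheaf of meromorphic sections of $S$ that have at most simple poles at the $p_i$, with polar part proportional to $v_i$, and no other poles. If $t$ is a coordinate centered at $p_i$ and $e_1,\dots,e_n$ is a local frame of $S$ with $e_1(p_i)=v_i$, then $e_1/t,e_2,\dots,e_n$ is a frame of $S'$, with dual frame $te_1^*,e_2^*,\dots,e_n^*$. Hence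
\[
H^0(S'^\vee)=\{\omega\in H^0(S^\vee):\ \omega(p_i)(v_i)=0\ \text{ for all } i\},
\]
and by \eqref{eq:ample} $S'$ is ample if and only if this space is zero.

Suppose that finitely many nonreal points $p_i$ and very free embeddings $h_i$ with $h_i(0)=g(p_i)$ have been chosen, that the set of pairs $(p_i,h_i)$ is invariant under $(p,h)\mapsto(\bar p,\bar h)$, where $\bar h(z)=\overline{h(\bar z)}$, and that for $v_i=h_i'(0)$ the space above contains some $\omega\neq0$. The section $\omega$ has finitely many zeros, so there is a nonreal point $p$, different from the $p_i$, with $\omega(p)\ne0$. The kernel of $\omega(p)$ is a hyperplane and contains no nonempty open set, so Lemma~\ref{lem:teeth} provides a very free embedding $h$ with $h(0)=g(p)$ and $\omega(p)(h'(0))\neq0$. Add $(p,h)$ and $(\bar p,\bar h)$. Here $\bar p$ differs from $p$ and from the $p_i$, and $\bar h$ is a very free embedding with $\bar h(0)=\overline{g(p)}=g(\bar p)$ because $g$ is real. The new space is contained in the old one and does not contain $\omega$. Starting from the empty set, we reach after finitely many steps an invariant set of pairs $(p_i,h_i)$ for which $S'$ is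 ample.

\medskip\noindent\emph{Step 2: the comb and its normal bundle.}
Let $\Gamma\subset Y=\mathbb{P}^1\times X$ be the graph of $g$, let $L_i=\{p_i\}\times h_i(\mathbb{P}^1)$, and let $C^*=\Gamma\cup\bigcup_iL_i$ with the reduced structure. It is connected and invariant under conjugation. The $L_i$ are disjoint smooth curves, since the $h_i$ are embeddings, and $L_i$ meets $\Gamma$ only in $q_i=(p_i,g(p_i))$. Choose coordinates $(\xi_0,\zeta_0)\in\mathbb{C}\times\mathbb{C}^{n-1}$ on $X$ centered at $g(p_i)$ in which $h_i(\mathbb{P}^1)=\{\zeta_0=0\}$, and a coordinate $t$ on $\mathbb{P}^1$ centered at $p_i$. Then $t$, $\xi=\xi_0-\xi_0(g(t))$, $\zeta=\zeta_0-\zeta_0(g(t))$ are coordinates on $Y$ at $q_i$ with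
\[
\Gamma=\{\xi=\zeta=0\},\qquad L_i=\{t=\zeta=0\},\qquad I_{C^*}=(\xi,\zeta)\cap(t,\zeta)=(t\xi,\zeta_1,\dots,\zeta_{n-1}).
\]
So $C^*$ is a nodal local complete intersection curve. Let $N$ be its normal bundle, and $N(-k)=N\otimes\operatorname{pr}^*\mathcal{O}(-k)$.

Restricting homomorphisms from $I_\Gamma$ to $I_{C^*}$ gives a map $N_\Gamma\to N|_\Gamma$. It is an isomorphism away from the nodes, and near $q_i$ it sends $\nu$ to the homomorphism $t\xi\mapsto t\,\nu(\xi)$, $\zeta_j\mapsto\nu(\zeta_j)$. In terms of the frame of $N$ dual to $t\xi,\zeta_1,\dots,\zeta_{n-1}$, the section $\partial_\xi$ goes to $t$ times the first frame element and $\partial_{\zeta_j}$ goes to the element dual to $\zeta_j$. So $N|_\Gamma$ has the frame $\partial_\xi/t,\partial_{\zeta_1},\dots,\partial_{\zeta_{n-1}}$, and $\partial_\xi$ at $q_i$ is tangent to $L_i$, hence proportional to $v_i$. With $N_\Gamma=S$ this says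
\[
N|_\Gamma=S'.
\]
On a tooth, the map $N_{L_i}\to N|_{L_i}$ sends $\nu$ to $t\xi\mapsto\xi\,\nu(t)$, $\zeta_j\mapsto\nu(\zeta_j)$; it is injective with cokernel supported at $q_i$. Since $Y$ is a product, $N_{L_i}=N_{h_i}\oplus\mathcal{O}$, where $N_{h_i}$ is the normal bundle of $h_i(\mathbb{P}^1)$ in $X$. This is a quotient of $h_i^*T_X$, hence ample by \eqref{eq:quot}. So all summands of $N_{L_i}(-q_i)$ have degree at least $-1$ and $H^1(N_{L_i}(-q_i))=0$. A sheaf supported at a point has no $H^1$, so $H^1(N|_{L_i}(-q_i))=0$ as well.

Tensor $0\to\bigoplus_i\mathcal{O}_{L_i}(-q_i)\to\mathcal{O}_{C^*}\to\mathcal{O}_\Gamma\to0$ with $N(-k)$. As $\operatorname{pr}^*\mathcal{O}(-k)$ is trivial on $L_i$, we get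
\[
0\to\bigoplus_iN|_{L_i}(-q_i)\to N(-k)\to S'(-k)\to0,
\]
in which the left term has no $H^1$. Since $S'$ is ample, we conclude:
\begin{enumerate}
\item[(A)] $H^1(C^*,N(-k))=0$ for $k=0,1,2$;
\item[(B)] $H^0(N(-1))\to H^0(S'(-1))$ is onto and $S'(-1)$ is globally generated, so the global sections of $N(-1)$ span its fiber at each node $q_i$.
\end{enumerate}
The point $0$ is real, so it is not among the $p_i$, and $C^*$ has the single reduced point $o=(0,g(0))$ over it. We identify $N(-1)=N\otimes\operatorname{pr}^*\mathcal{O}(-[0])$ with the sheaf of sections of $N$ vanishing at $o$.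

\medskip\noindent\emph{Step 3: deformations through $o$.}
By (A) with $k=0$, a $\sigma$-invariant neighborhood $M$ of the real point $m_0=[C^*]$ in $\operatorname{Dou}(Y)$ is a manifold with tangent space $H^0(N)$ at $m_0$. Let $\mathcal{C}\subset M\times Y$ be the universal family, with fibers $C_m$. Because the $p_i$ are nonreal, $\mathbb{RP}^1$ has a compact neighborhood $K$ in $\mathbb{P}^1\setminus\{p_i\}$, and over a neighborhood of $K$ the curve $C^*$ is the graph of $g$. Lemma~\ref{lem:graph} gives $G\colon M\times K'\to X$ whose graph is $\mathcal{C}$ over $K'\supset K$, with $G(m_0,\cdot)=g$.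

By \eqref{eq:displ} the differential at $m_0$ of $m\mapsto G(m,0)$ is the evaluation $H^0(N)\to N_o=T_{g(0)}X$. It is onto by (A) with $k=1$, and its kernel is $H^0(N(-1))$. So near $m_0$ the set $M_0=\{m:G(m,0)=g(0)\}=\{m: o\in C_m\}$ is a submanifold with tangent space $H^0(N(-1))$, and it is $\sigma$-invariant because $o$ is real. Using a real chart we identify a neighborhood of $m_0$ in $M_0$, still denoted $M_0$, with a ball in $\mathbb{C}^d$ whose real points are those in $\mathbb{R}^d$.

\medskip\noindent\emph{Step 4: smoothing the nodes.}
Near $(m_0,q_i)$ the family is given, as in \eqref{eq:lift}, by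
\[
t\xi+a_0(m,t,\xi,\zeta)=0,\qquad\zeta_j+a_j(m,t,\xi,\zeta)=0\quad(1\le j\le n-1),
\]
where all $a_j$ vanish identically for $m=m_0$. Solve the last $n-1$ equations for $\zeta=\zeta(m,t,\xi)$. Then $\mathcal{C}$ is the family of plane curves $\Phi_i(m,t,\xi)=0$, where
\[
\Phi_i(m,t,\xi)=t\xi+a_0\big(m,t,\xi,\zeta(m,t,\xi)\big),\qquad \Phi_i(m_0,t,\xi)=t\xi.
\]
The function $t\xi$ has a nondegenerate critical point at the origin. By the implicit function theorem applied to the gradient, for $m$ near $m_0$ the function $\Phi_i(m,\cdot)$ has exactly one critical point in a fixed neighborhood of the origin, depending holomorphically on $m$. Let $\lambda_i(m)$ be the critical value. If $\lambda_i(m)\ne0$, then $C_m$ is smooth in this neighborhood. Since the gradient of $\Phi_i(m_0,\cdot)$ vanishes at the origin and $\partial_\zeta a_0(m_0,\cdot)=0$, the chain rule gives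
\[
d\lambda_i(m_0)\,v=\partial_v\Phi_i(m_0,0,0)=\partial_va_0(m_0,0,0,0)=-\nu_v(t\xi)(q_i).
\]
By (B) there is $\nu_v\in H^0(N(-1))=T_{m_0}M_0$ with $\nu_v(t\xi)(q_i)\ne0$. So no $\lambda_i$ vanishes identically on the ball $M_0$, and neither does $\prod_i\lambda_i$. A holomorphic function on a ball in $\mathbb{C}^d$ that vanishes on a nonempty open subset of $\mathbb{R}^d$ has all its derivatives zero at a point of that subset and so vanishes identically. Hence there are real points $m_k\to m_0$ in $M_0$ with $\lambda_i(m_k)\ne0$ for all $i$. Put $C_k=C_{m_k}$.

\medskip\noindent\emph{Step 5: the curves $g_k$.}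
At a smooth point of $C^*$ the equations \eqref{eq:lift} have independent differentials along $Y$, and this persists nearby. Cover $\{m_0\}\times C^*$ by the neighborhoods of the nodes from Step 4 and by neighborhoods of smooth points where independence holds. As $\mathcal{C}\to M$ is proper, these neighborhoods cover $C_m$ for all $m$ near $m_0$. So $C_k$ is a smooth curve for large $k$. It is connected, since semicontinuity gives $h^0(\mathcal{O}_{C_k})\le h^0(\mathcal{O}_{C^*})=1$. Thus $\operatorname{pr}\colon C_k\to\mathbb{P}^1$ is a holomorphic map of compact Riemann surfaces that is an isomorphism over $K'$; it has degree $1$ and is an isomorphism. So $C_k$ is the graph of a holomorphic map $g_k\colon\mathbb{P}^1\to X$. This map is real because $\overline{C_k}=C_k$, it satisfies $g_k(0)=g(0)$ because $m_k\in M_0$, and $g_k=G(m_k,\cdot)\to g$ uniformly on $K$.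

In the neighborhoods just used, $\mathcal{C}\subset M\times Y$ and each fiber $C_m\subset Y$ have codimension $n$ and are defined by the same $n$ equations. So $\mathcal{I}/\mathcal{I}^2$ is locally free on these equations, and its dual $\mathcal{N}$ restricts to $N_{C_m}$ on $C_m$. By (A) with $k=2$ and semicontinuity for $\mathcal{N}\otimes\operatorname{pr}^*\mathcal{O}(-2)$, we have $H^1(g_k^*T_X(-2))=H^1(C_k,N_{C_k}(-2))=0$ for large $k$. By \eqref{eq:ample}, $g_k$ is very free.
\end{proof}

Since the $g_k$ converge to $g$ in $C^\infty$ on $\mathbb{RP}^1$, we obtain:

\begin{corollary}\label{cor:dense}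
The very free real rational curves are dense in $\mathcal{R}$.
\end{corollary}

\section{Tubes}\label{sec:tubes}

We now construct the local substitute for the translations of Section~\ref{sec:P1}.

\begin{definition}\label{def:tube}
A \emph{tube} at $x\in X(\mathbb{R})$ consists of a ball $B\subset\mathbb{C}^{n-1}$ about $0$, a real holomorphic map $\tau\colon B\times\mathbb{P}^1\to X(\mathbb{C})$, a conjugation-invariant open set $O\ni x$ in $X(\mathbb{C})$, and a real holomorphic open embedding $\psi=(b,w)\colon O\to B\times\mathbb{C}$ with $\psi(x)=(0,0)$ and $\tau\circ\psi=\operatorname{id}_O$. Its \emph{direction} is the vector $\partial_w\tau(0,0)\in T_xX(\mathbb{R})$. Its \emph{move} is the map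
\[
\mathfrak{m}\colon O\times\mathbb{P}^1\to X(\mathbb{C}),\qquad\mathfrak{m}(p,\theta)=\tau\big(b(p),\,w(p)+\theta\big).
\]
\end{definition}

Thus $O$ is foliated by pieces of the rational curves $\tau(b,\cdot)$, and $\mathfrak{m}(p,\theta)$ slides $p$ by the amount $\theta$ along the curve through it. By \eqref{eq:add}, with the roles of the two summands exchanged, $\mathfrak{m}$ is holomorphic on all of $O\times\mathbb{P}^1$, which is feature (a) of Section~\ref{sec:P1}. It is real, $\mathfrak{m}(p,0)=p$, and $\partial_\theta\mathfrak{m}(x,0)$ is the direction of the tube. One tube moves points in one direction only, so we need $n$ of them.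

\begin{lemma}\label{lem:tubes}
At every $x\in X(\mathbb{R})$ there are $n$ tubes whose directions form a basis of $T_xX(\mathbb{R})$.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:free} for the constant map $g\equiv x$ gives a very free real curve $h$ with $h(0)=x$; this is where the condition $g_k(0)=g(0)$ is needed. A nonempty open subset of $T_xX(\mathbb{R})$ contains a basis. So parts (ii) and (iii) of Lemma~\ref{lem:family}, in the real form, give very free real curves $h_1,\dots,h_n$ with $h_j(0)=x$ such that the $h_j'(0)$ form a basis of $T_xX(\mathbb{R})$.

Fix $j$ and let $E^j$ be the real family of Lemma~\ref{lem:family} for $h_j$. Evaluation at $0$, $H^0(h_j^*T_X)\to T_xX$, is onto, hence onto on real points. Choose real sections $s_1,\dots,s_{n-1}$ such that $s_1(0),\dots,s_{n-1}(0),h_j'(0)$ is a basis, and put $\tau(b,w)=E^j(w,\sum_ib_is_i)$ for $b$ in a small ball $B\subset\mathbb{C}^{n-1}$ and $w\in\mathbb{P}^1$. This map is real, $\tau(0,0)=x$, and the partial derivatives of $\tau$ at $(0,0)$ are the vectors of that basis, with $\partial_w\tau(0,0)=h_j'(0)$. So $\tau$ is an open embedding on a small ball about $(0,0)$ in $B\times\mathbb{C}$.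 Let $O$ be the image of this ball and $\psi$ the inverse map.
\end{proof}

\section{Moving a loop along a tube}\label{sec:move}

Fix a tube $(B,\tau,O,\psi)$ with move $\mathfrak{m}$. Let $J$ be an arc and $c\colon\mathbb{S}^1\to\mathbb{R}$ a smooth function with $\operatorname{supp}c\subset\operatorname{int}J$. For a loop $f$ with $f(J)\subset O$ define
\[
M_cf(u)=\mathfrak{m}(f(u),c(u))\quad(u\in J),\qquad M_cf(u)=f(u)\quad(u\notin\operatorname{supp}c).
\]
The two formulas agree on $J\setminus\operatorname{supp}c$ because $\mathfrak{m}(p,0)=p$, and $M_cf$ is a loop in $X(\mathbb{R})$ because $\mathfrak{m}$ is real.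

\begin{proposition}\label{prop:move}
If $f\in\mathcal{R}$ and $f(J)\subset O$, then $M_cf\in\mathcal{R}$.
\end{proposition}

No smallness of $c$ is required, and the only condition on $f$ involves the set $O$, which belongs to the tube.

The set of loops $f$ with $f(J)\subset O$ is open, and $f\mapsto M_cf$ is continuous on it: on $J$ it is composition with the smooth map $(u,p)\mapsto\mathfrak{m}(p,c(u))$, and on the complement of a smaller open arc containing $\operatorname{supp}c$ it is the identity. By Corollary~\ref{cor:dense} and since $\mathcal{R}$ is closed, it suffices to prove the proposition when $f=g|_{\mathbb{RP}^1}$ with $g$ real and very free. We fix such a $g$, normalize $J=[-1,1]$, and let $E\colon\mathbb{P}^1\times\Omega\to X$ be the real family of Lemma~\ref{lem:family}. A basis of real sections identifies $V=H^0(g^*T_X)$ with $\mathbb{C}^m$, with the standard norm and conjugation. Since $g(J)\subset O$, for small $r>0$ and after shrinking $\Omega$ the map $E$ sends a neighborhood of $\overline{D_r}$ times $\Omega$ into $O$.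

Let $\rho$ be one of the functions of Lemma~\ref{lem:bump}, viewed as a holomorphic map to $\mathbb{P}^1$. The map $z\mapsto\mathfrak{m}(g(z),\rho(z))$ is holomorphic on $D_r$ and close to $M_cg$ on the real axis, but on $A$ it is only close to $g$, not equal to it. To close the gap we allow the parameter $y$ to vary with $z$. We look for small holomorphic maps $\alpha\colon\mathbb{P}^1\setminus\overline{D_{r/2}}\to\Omega$ and $\beta\colon D_r\to\Omega$ with
\begin{equation}\label{eq:glue}
E(z,\alpha(z))=\mathfrak{m}\big(E(z,\beta(z)),\rho(z)\big)\qquad(z\in A).
\end{equation}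
Lemma~\ref{lem:absorb} rewrites a small move as a change of the parameter $y$; this turns \eqref{eq:glue} into an equation of the form $\alpha-\beta=\kappa_\rho(z,\beta)$ with $\kappa_\rho$ small. If the right side did not depend on $\beta$, this would be the additive splitting problem solved by Lemma~\ref{lem:split}. The dependence on $\beta$ is weak and is handled by a contraction.

\begin{lemma}[Small moves are changes of parameter]\label{lem:absorb}
For $r$ small enough there are $\epsilon>0$ with $\{|y|\le\epsilon\}\subset\Omega$, a constant $C_1$, and a real holomorphic map $\kappa\colon D_r\times\{|y|<\epsilon\}\times\{|\theta|<\epsilon/2\}\to\mathbb{C}^m$ such that $y+\kappa\in\Omega$ and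
\[
E\big(z,y+\kappa(z,y,\theta)\big)=\mathfrak{m}\big(E(z,y),\theta\big),\qquad|\kappa(z,y,\theta)|\le C_1|\theta|.
\]
\end{lemma}

\begin{proof}
Read $E$ in the chart $\psi$: put $\Psi=\psi\circ E$, with values in $B\times\mathbb{C}\subset\mathbb{C}^n$. It suffices to solve
\begin{equation}\label{eq:Psi}
\Psi(z,y+\kappa)=\Psi(z,y)+(0,\theta),
\end{equation}
for applying $\tau$ to \eqref{eq:Psi} gives the required identity. These are $n$ equations in $m\ge n$ unknowns, and to select a solution that is holomorphic in $z$ and real we need a right inverse of the linearization with these properties.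

Let $\Lambda(z)=\partial_y\Psi(z,0)$, an $n\times m$ matrix that is holomorphic in $z$ and satisfies $\Lambda(\bar z)=\overline{\Lambda(z)}$. By Lemma~\ref{lem:family}(i), $\Lambda(z)s=d\psi(s(z))$. Since $g^*T_X$ is globally generated, $\Lambda(z)$ has rank $n$; this is the property of $g$ for which Section~\ref{sec:comb} was needed. For $z\in J$ the matrix $\Lambda(z)$ is real, so $\Lambda\Lambda^{\mathsf T}$ is positive definite. Hence for small $r$ the holomorphic function $\det(\Lambda\Lambda^{\mathsf T})$ has no zero near $\overline{D_r}$, and $R=\Lambda^{\mathsf T}(\Lambda\Lambda^{\mathsf T})^{-1}$ is a holomorphic right inverse of $\Lambda$ there, with $R(\bar z)=\overline{R(z)}$.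

We look for $\kappa=R(z)e$ with $e\in\mathbb{C}^n$. Let $F(z,y,e)=\Psi(z,y+R(z)e)$. Then $\partial_eF(z,0,0)=\Lambda R=\operatorname{Id}$. By compactness of $\overline{D_r}$ there is $\epsilon>0$ such that for $z\in\overline{D_r}$, $|y|\le\epsilon$, $|e|\le\epsilon$ we have $y+R(z)e\in\Omega$ and $\|\partial_eF-\operatorname{Id}\|\le\frac12$. Fix $z\in D_r$, $|y|<\epsilon$, $|\theta|<\epsilon/2$, and consider
\[
\Theta(e)=e-F(z,y,e)+\Psi(z,y)+(0,\theta)\qquad(|e|\le\epsilon).
\]
It has Lipschitz constant at most $\frac12$ and $\Theta(0)=(0,\theta)$, so $|\Theta(e)|\le|\theta|+\frac12|e|<\epsilon$. Thus $\Theta$ has a unique fixed point $e=e(z,y,\theta)$ in the closed ball. It lies in the open ball, it solves \eqref{eq:Psi} with $\kappa=R(z)e$, and $|e|\le|\theta|+\frac12|e|$ gives $|e|\le2|\theta|$. As $\partial_eF$ is invertible, the implicit function theorem gives a local holomorphic solution through each solution point, and it coincides with $e(z,y,\theta)$ by uniqueness. Since $\Psi$ and $R$ are real, $\overline{e(\bar z,\bar y,\bar\theta)}$ is also a fixed point of $\Theta$, so $e$ is real by uniqueness. Take $C_1=2\sup_{D_r}\|R\|$.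
\end{proof}

From now on $r$ is fixed. Let $\mathcal{H}$ be the Banach space of bounded holomorphic maps $A\to\mathbb{C}^m$ with the supremum norm. For a map $a$ on a conjugation-invariant domain write $a^c(z)=\overline{a(\bar z)}$, so that $a$ is real if and only if $a^c=a$.

\begin{lemma}[Splitting]\label{lem:split}
For every $a\in\mathcal{H}$ there are unique holomorphic maps $a_{\mathrm{out}}\colon\mathbb{P}^1\setminus\overline{D_{r/2}}\to\mathbb{C}^m$ and $a_{\mathrm{in}}\colon D_r\to\mathbb{C}^m$ with $a_{\mathrm{out}}(\infty)=0$ and $a=a_{\mathrm{out}}-a_{\mathrm{in}}$ on $A$. They depend linearly on $a$, they are real if $a$ is real, and $\sup|a_{\mathrm{out}}|,\ \sup|a_{\mathrm{in}}|\le C_2\|a\|$ for a constant $C_2$.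
\end{lemma}

\begin{proof}
The two domains cover $\mathbb{P}^1$ and intersect in $A$. The differences between two solutions agree on $A$, so they glue to a holomorphic map $\mathbb{P}^1\to\mathbb{C}^m$ vanishing at $\infty$, which is zero. This proves uniqueness, and linearity follows. If $a^c=a$, then $(a_{\mathrm{out}}^c,a_{\mathrm{in}}^c)$ is also a solution, so both maps are real.

For existence we split with a cutoff function and correct the failure of holomorphy. Let $\chi\colon\mathbb{P}^1\to[0,1]$ be smooth, equal to $0$ near $\overline{D_{r/2}}$ and to $1$ near $\mathbb{P}^1\setminus D_r$. Then $\phi=a\,\partial\chi/\partial\bar z$ is smooth with compact support in $A$; extend it by $0$. Its Cauchy transform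
\[
\mathcal{T}\phi(z)=\frac1\pi\int_{\mathbb{C}}\frac{\phi(\zeta)}{z-\zeta}\,d\mathrm{vol}(\zeta),
\]
taken with respect to Lebesgue measure, is smooth, satisfies $\partial(\mathcal{T}\phi)/\partial\bar z=\phi$, is holomorphic near $\infty$ with value $0$ there, and obeys
\[
|\mathcal{T}\phi|\le C'\|a\|,\qquad C'=\frac1\pi\,\sup\Big|\frac{\partial\chi}{\partial\bar z}\Big|\cdot\sup_{z\in\mathbb{C}}\int_A\frac{d\mathrm{vol}(\zeta)}{|z-\zeta|}<\infty .
\]
Put $a_{\mathrm{out}}=(1-\chi)a+\mathcal{T}\phi$ and $a_{\mathrm{in}}=-\chi a+\mathcal{T}\phi$, where $(1-\chi)a$ is extended by $0$ to $\mathbb{P}^1\setminus D_r$ and $\chi a$ by $0$ to $\overline{D_{r/2}}$. For both maps $\partial/\partial\bar z$ gives $-a\,\partial\chi/\partial\bar z+\phi=0$ on $A$ and $0$ on the rest of the domain. Their difference on $A$ is $a$, and $C_2=1+C'$ works.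
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:move}]
Let $\rho_k$ be the functions of Lemma~\ref{lem:bump} for $c$ and $r$, and $\eta_k=\sup_A|\rho_k|\to0$. Fix $k$ so large that $\eta_k<\epsilon/2$ and $C_1C_2\eta_k\le\epsilon/8$, and write $\rho=\rho_k$, $\eta=\eta_k$.

\medskip\noindent\emph{Solving the gluing equation.}
Put $\kappa_\rho(z,y)=\kappa(z,y,\rho(z))$ on $A\times\{|y|<\epsilon\}$. It is holomorphic and real, and $|\kappa_\rho|\le C_1\eta$. For $|y|\le\epsilon/2$ the Cauchy estimate on discs of radius $\epsilon/4$ in complex lines through $y$ gives $\|\partial_y\kappa_\rho\|\le4C_1\eta/\epsilon$. Let $\mathcal{B}=\{\beta\in\mathcal{H}:\beta^c=\beta,\ \|\beta\|\le\epsilon/2\}$, a closed subset of $\mathcal{H}$, and define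
\[
\mathcal{F}(\beta)=\big[\kappa_\rho(\cdot,\beta(\cdot))\big]_{\mathrm{in}}\big|_A\qquad(\beta\in\mathcal{B}).
\]
By Lemma~\ref{lem:split}, $\mathcal{F}(\beta)$ is real and $\|\mathcal{F}(\beta)\|\le C_1C_2\eta\le\epsilon/8$, so $\mathcal{F}$ maps $\mathcal{B}$ to itself. By linearity of the splitting and the mean value inequality on the convex ball $\{|y|\le\epsilon/2\}$,
\[
\|\mathcal{F}(\beta)-\mathcal{F}(\beta')\|\le C_2\cdot\frac{4C_1\eta}{\epsilon}\,\|\beta-\beta'\|\le\tfrac12\|\beta-\beta'\|.
\]
Let $\beta\in\mathcal{B}$ be the fixed point and $a=\kappa_\rho(\cdot,\beta(\cdot))\in\mathcal{H}$. Then $a_{\mathrm{in}}$ extends $\beta$ to $D_r$, and we keep the name $\beta$ for it. Put $\alpha=a_{\mathrm{out}}$. Both maps are real and holomorphic, and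
\begin{equation}\label{eq:ab}
\sup|\alpha|,\ \sup|\beta|\le C_1C_2\eta\le\epsilon/8,
\end{equation}
so they take values in $\Omega$. On $A$ we have $\alpha=\beta+\kappa(z,\beta,\rho)$, and Lemma~\ref{lem:absorb} gives \eqref{eq:glue}.

\medskip\noindent\emph{The rational curve.}
By \eqref{eq:glue},
\[
G(z)=E(z,\alpha(z))\quad\big(z\in\mathbb{P}^1\setminus\overline{D_{r/2}}\big),\qquad G(z)=\mathfrak{m}\big(E(z,\beta(z)),\rho(z)\big)\quad(z\in D_r)
\]
is a well-defined map $\mathbb{P}^1\to X$. The second formula makes sense because $E(D_r\times\Omega)\subset O$, and it is holomorphic at the poles of $\rho$ because $\mathfrak{m}$ is holomorphic on $O\times\mathbb{P}^1$. So $G$ is a real holomorphic map, and by Section~\ref{ss:real} its restriction to $\mathbb{RP}^1$ is a rational curve.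

\medskip\noindent\emph{Convergence.}
Let $\alpha_k,\beta_k,G_k$ be the maps obtained from $\rho_k$. By \eqref{eq:ab}, $\alpha_k$ and $\beta_k$ tend to $0$ uniformly on their domains, hence with all derivatives on compact subsets. On the compact set $K_1=\mathbb{RP}^1\setminus(-1-\frac58r,1+\frac58r)\subset\mathbb{P}^1\setminus\overline{D_{r/2}}$ we get $G_k\to E(\cdot,0)=g$ in $C^\infty$, and $g=M_cg$ there. On $K_2=[-1-\frac34r,1+\frac34r]\subset D_r$, the map $G_k$ is the composition of $u\mapsto(u,\beta_k(u),\rho_k(u))$ with the smooth map $(u,y,\theta)\mapsto\mathfrak{m}(E(u,y),\theta)$. Since $\beta_k\to0$ and $\rho_k\to c$ in $C^\infty(K_2)$, we get $G_k\to\mathfrak{m}(g(\cdot),c(\cdot))$, which is $M_cg$ on $J$ by definition and on $K_2\setminus J$ because $c=0$ there. The interiors of $K_1$ and $K_2$ cover $\mathbb{RP}^1$. So $G_k\to M_cg$ in $C^\infty$, and $M_cg\in\mathcal{R}$.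
\end{proof}

The constants $r,\epsilon,C_1$ depend on $g$ and may degenerate as $g$ approaches a given loop. This does no harm: $g$ is fixed first, and $\rho$ is then chosen so small on $A$ that the deformations of this particular $g$ can absorb it, while on $J$ it retains the full size of $c$.

\section{Composing moves}\label{sec:end}

It remains to write an arbitrary local modification as a composition of $n$ moves along tubes.

\begin{proof}[Proof of Proposition~\ref{prop:local}]
By Lemma~\ref{lem:product} it suffices to prove the conclusion for $X=X_1\times\mathbb{P}^1$ as in Section~\ref{sec:teeth}. Let $x\in X(\mathbb{R})$, and take tubes as in Lemma~\ref{lem:tubes}, with open sets $O_j$, moves $\mathfrak{m}_j$ and directions $d_j$, $j=1,\dots,n$. For $(p,\theta)\in X(\mathbb{R})\times\mathbb{R}^n$ near $(x,0)$ define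
\[
\mu_{n+1}(p,\theta)=p,\qquad\mu_j(p,\theta)=\mathfrak{m}_j\big(\mu_{j+1}(p,\theta),\theta_j\big)\quad(j=n,\dots,1),\qquad\mu=\mu_1 .
\]
These are smooth maps to $X(\mathbb{R})$ with $\mu_j(p,0)=p$. If all $\theta_i$ with $i\ne j$ vanish, then $\mu(p,\theta)=\mathfrak{m}_j(p,\theta_j)$, so $\partial_{\theta_j}\mu(x,0)=d_j$. The $d_j$ form a basis, hence $(p,\theta)\mapsto(p,\mu(p,\theta))$ restricts to a diffeomorphism from an open neighborhood $W$ of $(x,0)$ onto an open neighborhood of $(x,x)$. Choose an open $U_x\ni x$ such that $U_x\times U_x$ lies in the image and $U_x\times\{0\}\subset W$, and let $(p,q)\mapsto(p,\theta(p,q))$ be the inverse. Then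
\begin{equation}\label{eq:mu}
\mu(p,\theta(p,q))=q,\qquad\theta(p,p)=0\qquad(p,q\in U_x),
\end{equation}
the second because $(p,0)\in W$ maps to $(p,p)$. The maps $(p,q)\mapsto\mu_j(p,\theta(p,q))$ are continuous and send $(x,x)$ to $x$. After shrinking $U_x$ they all take values in $\bigcap_iO_i$.

Let $J,f,f'$ be as in the proposition, with $f'=f$ outside the compact set $K\subset\operatorname{int}J$. The functions $c_j(u)=\theta_j(f(u),f'(u))$, $u\in J$, vanish on $J\setminus K$ by \eqref{eq:mu}; extended by $0$, they are smooth on $\mathbb{S}^1$ with support in $K$. Put $f_{n+1}=f$ and let $f_j=M_{c_j}f_{j+1}$ be the move along the $j$th tube, for $j=n,\dots,1$. By descending induction, $f_j(u)=\mu_j\big(f(u),\theta(f(u),f'(u))\big)\in\bigcap_iO_i$ for $u\in J$ and $f_j=f$ outside $K$. So each move is defined, and $f_j\in\mathcal{R}$ by Proposition~\ref{prop:move}. By \eqref{eq:mu}, $f_1=f'$ on $J$, and $f_1=f=f'$ outside $K$. Hence $f'=f_1\in\mathcal{R}$.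
\end{proof}

With the argument of Section~\ref{sec:local}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Douady} Douady, 1966.

\bibitem{Kollar} J\'anos Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{KM} J\'anos Koll\'ar, Fr\'ed\'eric Mangolte, \emph{Approximating curves on real rational surfaces}, arXiv:1210.5687 (2012).

\bibitem{SGA1} SGA1, XII.

\end{thebibliography}
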